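# Formality of the Eilenberg–Mac Lane spaces of the McCool groups

## A tempting "no": Koszulness and asphericity

Let $F_n$ be the free group on $\{x_1,\dots,x_n\}$, with $n\ge 2$. For $1\le i\ne j\le n$ let $\alpha_{ij}$ be the automorphism of $F_n$ with
$$\alpha_{ij}(x_i)=x_jx_ix_j^{-1},\qquad \alpha_{ij}(x_k)=x_k\quad (k\ne i).$$
These generate a subgroup $P\Sigma_n\subset \mathrm{Aut}(F_n)$, the group of pure symmetric (basis-conjugating) automorphisms, also called the McCool group. Conner and Goetz ("Some non-Koszul algebras from rational homotopy theory", arXiv:1407.4726) raise the following question: is $K(P\Sigma_n,1)$ a formal space when $n\ge4$?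

The answer that one would first guess is *no*. To explain why, I list the facts that come with the question; the terms are defined right after.

* **(F1)** (Jensen–McCammond–Meier) $H^*(P\Sigma_n,\mathbb Q)$ is a quadratic algebra.
* **(F2)** (Berceanu–Papadima) $P\Sigma_n$ is a 1-formal group.
* **(F3)** For $n\ge4$ the algebra $H^*(P\Sigma_n,\mathbb Q)$ is not Koszul.
* **(F4)** (Papadima–Suciu) If $X$ is a connected CW complex of finite type, $H^*(X,\mathbb Q)$ is Koszul and $\pi_1(X)$ is 1-formal, then $X$ is formal.
* **(F5)** (Papadima–Yuzvinsky) If $X$ is a formal connected space with finite Betti numbers, then $H^*(X,\mathbb Q)$ is Koszul if and only if $X$ is a rational $K(\pi,1)$ space.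

**Definition (formal).** A cdga is a graded-commutative differential graded algebra over $\mathbb Q$. A cdga $A$ is *formal* if it is joined to $(H^*(A),0)$ by a zigzag of cdga quasi-isomorphisms. A space $X$ is formal if its algebra $A_{PL}(X)$ of polynomial differential forms is formal. Recall that $H^*(A_{PL}(X))\cong H^*(X,\mathbb Q)$ naturally, as algebras.

**Definition (quadratic, Koszul).** Let $A=\bigoplus_{k\ge0}A^k$ be a graded algebra with $A^0=\mathbb Q$. It is *quadratic* if it is generated by $A^1$ with relations generated in degree 2. It is *Koszul* if $\mathrm{Tor}^A_p(\mathbb Q,\mathbb Q)$ is concentrated in internal degree $p$ for every $p$. For $p=1$ this says that $A$ is generated by $A^1$.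

Example: let $A=\mathbb Q\oplus V$ with $V$ in degree $1$ and $V\cdot V=0$. The augmentation ideal is $V\otimes\mathbb Q$ shifted by one, so each syzygy of $\mathbb Q$ is a sum of copies of $\mathbb Q$, and $\mathrm{Tor}_p=V^{\otimes p}$ in degree $p$. Hence $A$ is Koszul. Non-example: $\mathbb Q[u]/(u^2)$ with $u$ in degree $2$ is not generated in degree $1$, so it is not Koszul.

**Definition (1-formal).** A finitely generated group is *1-formal* if its Malcev Lie algebra is the degree completion of a graded Lie algebra generated in degree $1$ with quadratic relations. Example: for a free group one gets the completed free Lie algebra, with no relations at all.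

**Definition (rational $K(\pi,1)$).** A space $X$ is a *rational $K(\pi,1)$* if its $\mathbb Q$-completion is aspheric.

Now the guess. The space $K(P\Sigma_n,1)$ is aspherical. If it were formal, (F5) would seem to say that its cohomology is Koszul, which (F3) forbids for $n\ge4$. So it should not be formal, and the pattern would be "formal exactly when Koszul". Let us test the pattern on small $n$.

*The case $n=2$.* Write $c_w$ for conjugation by $w$. Then $\alpha_{21}=c_{x_1}$ and $\alpha_{12}=c_{x_2}$, so $P\Sigma_2=\mathrm{Inn}(F_2)\cong F_2$, because $F_2$ has trivial center. The cohomology is $\mathbb Q\oplus\mathbb Q^2$ with zero products, which is Koszul by the example above. It is also formal, by hand. Let $A$ be any cdga in degrees $\ge0$ with $H^0(A)=\mathbb Q$ and $H^{\ge2}(A)=0$. Write $A^1=dA^0\oplus C$ and put $B=\mathbb Q\oplus C\oplus A^{\ge2}$. This is a sub-cdga, and $B\to A$ is a quasi-isomorphism: $H^1(B)=\ker(d|_C)\cong H^1(A)$, and $dC=dA^1$. Write $C=\ker (d|_C)\oplus E$. The map $B\to H^*(A)$ that sends $1\mapsto 1$, a cocycle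 in $C$ to its class, and $E$ and $A^{\ge2}$ to $0$ is multiplicative, since products of positive-degree elements land in degree $\ge2$, where $H^*(A)$ vanishes. It kills coboundaries and is a quasi-isomorphism. So $A$ is formal.

*The case $n=3$.* We shall see in the proof of Theorem B(4) that $H^*(P\Sigma_3,\mathbb Q)$ is Koszul; with (F2) and (F4) this gives formality.

So the pattern survives both tests. But the argument behind it has a hole. Statement (F5) speaks of *rational* $K(\pi,1)$ spaces, and an aspherical space need not be one. Here is a small example.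

*Example.* Let $G=\mathbb Z^2\rtimes\mathbb Z/2$, with $\mathbb Z/2$ acting by $-1$. Then $H^*(G,\mathbb Q)=(\Lambda(e_1,e_2))^{\mathbb Z/2}$ is spanned by $1$ and $e_1e_2$, since $-1$ acts by $-1$ on $e_1,e_2$ and by $+1$ on $e_1e_2$. So $H^*(G,\mathbb Q)=\mathbb Q[u]/(u^2)$ with $u$ in degree $2$. The space $K(G,1)$ is formal: let $\omega\in A_{PL}(K(G,1))$ be a cocycle representing $u$; as $H^4=0$ there is $\eta$ with $d\eta=\omega^2$; the cdga $\Lambda(u,v)$ with $|u|=2$, $|v|=3$, $du=0$, $dv=u^2$ has cohomology spanned by $1,u$, and it maps by quasi-isomorphisms to $A_{PL}$ ($u\mapsto\omega$, $v\mapsto\eta$) and to $\mathbb Q[u]/(u^2)$ ($u\mapsto u$, $v\mapsto0$). Its cohomology is not Koszul. By (F5), the aspherical space $K(G,1)$ is not a rational $K(\pi,1)$.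

Hence for $n\ge4$ the quoted facts decide nothing. The sensible way to prove formality is (F4), and its Koszul hypothesis fails exactly at $n\ge 4$ by (F3). The sensible way to disprove it is (F5), and that would need to know that $K(P\Sigma_n,1)$ is a rational $K(\pi,1)$. The first guess turns out to be wrong.

## The theorems

**Theorem A.** For all $n\ge2$, $K(P\Sigma_n,1)$ is a formal space. In particular this holds for all $n\ge 4$.

**Theorem B.**

1. Let $X$ be a connected space, $\lambda\in\mathbb Q\setminus\{0,1,-1\}$, and $f:X\to X$ a map with $f^*=\lambda^k$ on $H^k(X,\mathbb Q)$ for all $k$. Then $X$ is formal.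
2. $K(G,1)$ is formal for $G=P\Sigma_n\rtimes W$, where $W$ is any subgroup of the group of signed permutations of $\{x_1,\dots,x_n\}$.
3. $K(OP\Sigma_n,1)$ is formal, where $OP\Sigma_n=P\Sigma_n/\mathrm{Inn}(F_n)$, $n\ge2$.
4. $K(P\Sigma_n,1)$ is a rational $K(\pi,1)$ if and only if $n\le3$. So for $n\ge4$ it is formal but not a rational $K(\pi,1)$.

Of the quoted facts, Theorem A uses only one half of (F1): $H^*(P\Sigma_n,\mathbb Q)$ is generated in degree $1$.

## Self-maps that scale $H^k$ by $\lambda^k$: tori, free groups, and a Heisenberg algebra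

Theorem B(1) is the engine. Some cases show what it asks for.

On $\mathbb Z^r$ the endomorphism $v\mapsto mv$ acts by $m$ on $H^1$, hence by $m^k$ on $H^k=\Lambda^kH^1$. On $F_r$ the endomorphism $x_i\mapsto x_i^m$ acts by $m$ on $H^1$, and there is nothing above degree $1$. On the group $\mathbb Z^2\rtimes\mathbb Z/2$ above, $(v,\varepsilon)\mapsto(mv,\varepsilon)$ is an endomorphism, and it acts by $m^2$ on $H^2$. In all three cases the hypothesis of B(1) holds for $m\ge2$.

For contrast let $N=\Lambda(x,y,z)$ with all generators in degree $1$, $dx=dy=0$, $dz=xy$. For $\lambda\in\mathbb Q$ the rule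
$$\psi(x)=\lambda x,\quad \psi(y)=\lambda y,\quad \psi(z)=\lambda^2z$$
defines a cdga endomorphism, since $\psi(dz)=\lambda^2xy=d\psi(z)$. The only coboundaries are the multiples of $xy$, since $d(xz)=-x\,xy=0$ and $d(yz)=-y\,xy=0$. So $H^1$ is spanned by $[x],[y]$, where $\psi$ acts by $\lambda$; $H^2$ by $[xz],[yz]$, where $\psi$ acts by $\lambda^3$; and $H^3$ by $[xyz]$, where $\psi$ acts by $\lambda^4$. The action on $H^1$ is right, and on $H^2$ it is $\lambda^3$ instead of $\lambda^2$. And $N$ is in fact not formal. It is a minimal Sullivan algebra (defined below), so if it were formal, lifting through the zigzag would give a cdga quasi-isomorphism $q:N\to (H^*(N),0)$. Then $q(xz)=q(x)q(z)\in H^1(N)\cdot H^1(N)=0$, because $[x][y]=[dz]=0$. But $[xz]\ne0$, a contradiction.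

So we need two things: an endomorphism of $P\Sigma_n$ that scales $H^k$ by $m^k$, and a proof that such scaling forces formality.

## The power endomorphisms of $P\Sigma_n$

The wish is an endomorphism with $\alpha_{ij}\mapsto\alpha_{ij}^m$. One could check this on a presentation. It is better to see it as conjugation by the map $f_m:F_n\to F_n$, $x_i\mapsto x_i^m$. Since $f_m$ is not invertible, "$f_m\beta f_m^{-1}$" has no meaning; but the equation $\gamma f_m=f_m\beta$, with unknown $\gamma$, does, and for $\beta\in P\Sigma_n$ it can be solved. Fix an integer $m\ge2$.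

**Lemma 1.** For each $\beta\in P\Sigma_n$ there is a unique $\varphi_m(\beta)\in\mathrm{End}(F_n)$ with
$$\varphi_m(\beta)\circ f_m=f_m\circ\beta. \tag{1}$$
The map $\varphi_m$ is a group homomorphism $P\Sigma_n\to P\Sigma_n$, and $\varphi_m(\alpha_{ij})=\alpha_{ij}^m$.

*Proof.*

**Uniqueness.** This is what turns (1) into a definition, and later gives all functoriality. Suppose $\gamma f_m=\gamma'f_m$. Then $\gamma(x_i)^m=\gamma'(x_i)^m$ for all $i$. Roots are unique in a free group: if $a^m=b^m\neq1$, then $a$ and $b$ both lie in the centralizer of $a^m$, which is infinite cyclic, say $a=c^p$, $b=c^q$, and $pm=qm$ gives $a=b$; if $a^m=b^m=1$, then $a=b=1$ as $F_n$ is torsion-free. So $\gamma(x_i)=\gamma'(x_i)$ for all $i$.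

**Existence.** Here we use that $\beta$ conjugates the basis. Every $\beta\in P\Sigma_n$ sends each $x_i$ to a conjugate of $x_i$: this holds for the generators, and the property passes to products and inverses, because $\beta(vx_iv^{-1})=\beta(v)\beta(x_i)\beta(v)^{-1}$, and $\beta(x_i)=w_ix_iw_i^{-1}$ gives $\beta^{-1}(x_i)=u^{-1}x_iu$ with $u=\beta^{-1}(w_i)$. Write $\beta(x_i)=w_ix_iw_i^{-1}$ and define $\gamma(x_i)=f_m(w_i)\,x_i\,f_m(w_i)^{-1}$. Then
$$\gamma(f_m(x_i))=\gamma(x_i)^m=f_m(w_i)\,x_i^m f_m(w_i)^{-1}=f_m(w_ix_iw_i^{-1})=f_m(\beta(x_i)).$$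
So $\gamma$ solves (1).

**Homomorphism.** We compare two solutions of the same equation:
$$\varphi_m(\beta)\varphi_m(\beta')f_m=\varphi_m(\beta)f_m\beta'=f_m\beta\beta'.$$
By uniqueness $\varphi_m(\beta\beta')=\varphi_m(\beta)\varphi_m(\beta')$. Also $\varphi_m(1)=1$. So each $\varphi_m(\beta)$ is invertible, with inverse $\varphi_m(\beta^{-1})$, and $\varphi_m$ takes values in $\mathrm{Aut}(F_n)$.

**Values on generators.** We find $\varphi_m(\alpha_{ij})$ and thereby the image of $\varphi_m$. For $\beta=\alpha_{ij}$ take $w_i=x_j$ and $w_k=1$ for $k\ne i$. The construction gives $x_i\mapsto x_j^mx_ix_j^{-m}$ with the other generators fixed, which is $\alpha_{ij}^m$. As the $\alpha_{ij}$ generate $P\Sigma_n$, we get $\varphi_m(P\Sigma_n)\subset P\Sigma_n$. $\square$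

*Example.* Let $n=3$ and $\beta=\alpha_{23}\alpha_{12}$. Then $\beta(x_1)=\alpha_{23}(x_2x_1x_2^{-1})=w_1x_1w_1^{-1}$ with $w_1=x_3x_2x_3^{-1}$. The formula gives $\varphi_m(\beta)(x_1)=gx_1g^{-1}$ with $g=x_3^mx_2^mx_3^{-m}$. This agrees with $\alpha_{23}^m\alpha_{12}^m(x_1)=\alpha_{23}^m(x_2^mx_1x_2^{-m})$, since $\alpha_{23}^m(x_2)=x_3^mx_2x_3^{-m}$.

**Lemma 2.** $\varphi_m^*$ acts on $H^k(P\Sigma_n,\mathbb Q)$ as multiplication by $m^k$, for all $k\ge0$.

*Proof.* For $h\in H^1(P\Sigma_n,\mathbb Q)=\mathrm{Hom}(P\Sigma_n,\mathbb Q)$ we have $(\varphi_m^*h)(\alpha_{ij})=h(\alpha_{ij}^m)=m\,h(\alpha_{ij})$, and the $\alpha_{ij}$ generate, so $\varphi_m^*h=mh$. By (F1), $H^k$ is spanned by products of $k$ classes from $H^1$, and $\varphi_m^*$ is a ring homomorphism. So it is $m^k$ on $H^k$. $\square$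

## Scaling forces formality: weights on the minimal model

**Proposition 3.** Let $A$ be a cdga over $\mathbb Q$, concentrated in degrees $\ge0$, with $H^0(A)=\mathbb Q$. Let $\lambda\in\mathbb Q\setminus\{0,1,-1\}$, and let $\psi:A\to A$ be a cdga endomorphism with $H^k(\psi)=\lambda^k$ for all $k$. Then $A$ is formal.

This principle goes back to Sullivan and to Deligne–Griffiths–Morgan–Sullivan. The proof below needs neither simple connectivity nor finiteness.

The first thing to try is to split $A$ into generalized eigenspaces of $\psi$ and to keep, in degree $k$, only the part with eigenvalue $\lambda^k$. This stops at once, because $\psi$ need not have any eigenvectors worth the name on $A$. Take $A=\Lambda(y_s,dy_s:s\ge0)$ with $|y_s|=1$ and $\psi(y_s)=y_{s+1}$. Here $H^*(A)=\mathbb Q$, so the hypothesis holds for every $\lambda$; but $p(\psi)y_0\neq0$ for every nonzero polynomial $p$, as the $y_s$ are linearly independent. The remedy is to replace $A$ by its minimal model, where nothing superfluous is present, and to *prove* there, generator by generator,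 that every element is killed by a polynomial in the endomorphism. The induction becomes easy once one asks for the right inequality: in degree $j$ only weights $k\ge j$ occur.

**Recall.** A *minimal Sullivan algebra* is a cdga $M=(\Lambda V,d)$, free as a graded-commutative algebra, such that

* $V=V^{\ge1}$ and $dV\subset\Lambda^{\ge2}V$;
* $V=\bigcup_{s\ge0}V(s)$ for an increasing sequence of graded subspaces with $dV(s)\subset\Lambda V(s-1)$, where $V(-1)=0$.

Example: the algebra $N$ above, with $V(0)=\langle x,y\rangle$ and $V(1)=\langle x,y,z\rangle$. Two textbook facts: a cdga $A$ in degrees $\ge0$ with $H^0(A)=\mathbb Q$ has a minimal model, that is, a quasi-isomorphism $\rho:M\to A$ from a minimal Sullivan algebra; and maps from Sullivan algebras lift through quasi-isomorphisms, up to homotopy (Félix–Halperin–Thomas, *Rational Homotopy Theory*, Prop. 12.9). Homotopic maps agree on cohomology.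

*Proof of Proposition 3.*

**Step 1: transfer $\psi$ to the minimal model.** Let $\rho:M=(\Lambda V,d)\to A$ be a minimal model. Lifting $\psi\rho:M\to A$ through $\rho$ gives a cdga map $\tilde\psi:M\to M$ with $\rho\tilde\psi$ homotopic to $\psi\rho$. On cohomology $H(\rho)H(\tilde\psi)=H(\psi)H(\rho)$, and $H(\rho)$ is an isomorphism, so $\tilde\psi$ acts on $H^k(M)$ as $\lambda^k$. Regard $M$ as a $\mathbb Q[t]$-module with $t$ acting by $\tilde\psi$. The differential $d$ is $\mathbb Q[t]$-linear, and each $M^j$ is a submodule. "Submodule" below means $\mathbb Q[t]$-submodule.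

**Step 2: the classes $T_n$, which express "weights at least $n$".** For $n\ge0$ let $T_n$ be the class of $\mathbb Q[t]$-modules in which every element is annihilated by some finite product of factors $t-\lambda^k$ with $k\ge n$, repetitions allowed. Clearly $T_{n+1}\subset T_n$, and $T_n$ is closed under submodules and quotients. It is closed under direct sums: multiply the polynomials that kill the finitely many components of an element. It is closed under extensions: if $U'\subset U$ with $U',U/U'\in T_n$ and $u\in U$, then $p(t)u\in U'$ for some allowed product $p$, and then $p'(t)p(t)u=0$ for another allowed product $p'$. A sum of submodules that lie in $T_n$ is a quotient of their direct sum, so it lies in $T_n$; hence every module has a largest submodule in $T_n$.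

The numbers $\lambda^k$, $k\ge0$, are pairwise distinct: $\lambda^k=\lambda^l$ with $k>l$ would give $\lambda^{k-l}=1$, so $\lambda=\pm1$. By primary decomposition each $U\in T_n$ splits as
$$U=\bigoplus_{k\ge n}U_{(k)},\qquad U_{(k)}=\{u\in U:(t-\lambda^k)^Nu=0\text{ for some }N\}. \tag{2}$$
Module maps preserve this decomposition. We call $k$ the *weight*.

**Step 3: the part of $M$ with weight at least the degree is a subalgebra.** Let $L^j\subset M^j$ be the largest submodule in $T_j$, and $L=\bigoplus_jL^j$. We have $1\in L^0$, since $\tilde\psi(1)=1=\lambda^0$. Let $x\in L^i_{(k)}$ and $y\in L^j_{(l)}$, with $k\ge i$, $l\ge j$. On $M\otimes M$,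
$$\tilde\psi\otimes\tilde\psi-\lambda^{k+l}=(\tilde\psi-\lambda^k)\otimes\tilde\psi+\lambda^k\otimes(\tilde\psi-\lambda^l).$$
The two summands commute. If $(t-\lambda^k)^Nx=0$ and $(t-\lambda^l)^{N'}y=0$, then on $\mathbb Q[t]x\otimes\mathbb Q[t]y$ the $N$-th power of the first summand and the $N'$-th power of the second vanish, so the $(N+N'-1)$-st power of their sum vanishes. Multiplication $M\otimes M\to M$ carries $\tilde\psi\otimes\tilde\psi$ to $\tilde\psi$. So a power of $\tilde\psi-\lambda^{k+l}$ kills $xy$. As $k+l\ge i+j$, the submodule generated by $xy$ lies in $T_{i+j}$, and $xy\in L^{i+j}$. We have also shown that $xy$ has weight $k+l$.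

**Step 4: all generators lie in $L$, so $L=M$.** We show $V^n\subset L^n$ by induction on $n\ge1$. Assume $V^j\subset L^j$ for $1\le j<n$. By Step 3, $\Lambda V^{<n}\subset L$. Moreover $\Lambda V^{<n}$ is a sub-cdga: for $v\in V^j$, the element $dv\in\Lambda^{\ge2}V$ of degree $j+1$ is a sum of products of at least two generators of degree $\ge1$, so it involves only generators of degree $\le j$.

Put $V^n(s)=V^n\cap V(s)$. Then $V^n=\bigcup_sV^n(s)$ and $V^n(-1)=0$. In a second induction on $s$, assume $V^n(s-1)\subset L^n$. Let $v\in V^n(s)$. Then $dv$ has degree $n+1$ and lies in $\Lambda^{\ge2}V\cap\Lambda V(s-1)=\Lambda^{\ge2}V(s-1)$, so it involves only generators in $V(s-1)$ of degree $\le n$. Hence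
$$dv\in\Lambda\big(V^{<n}\oplus V^n(s-1)\big)\subset L,\qquad\text{that is,}\quad dv\in L^{n+1}.$$
Let $W\subset L^{n+1}$ be the submodule generated by $dv$; thus $W\in T_{n+1}\subset T_n$. Let $U=\{u\in M^n:du\in W\}$. It is a submodule, as $d$ is $\mathbb Q[t]$-linear, and it contains $v$ and all cocycles. With $Z^n$ and $B^n$ the cocycles and coboundaries of $M^n$, we have $B^n\subset Z^n\subset U$, and the three layers are as follows.

* $U/Z^n$ embeds in $W$ by $d$, so $U/Z^n\in T_n$.
* $Z^n/B^n=H^n(M)$ is killed by $t-\lambda^n$, so it is in $T_n$. Here the hypothesis enters.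
* $M^{n-1}=(\Lambda V^{<n})^{n-1}$ for degree reasons, so $B^n=d(M^{n-1})\subset(\Lambda V^{<n})^n\subset L^n$, and $B^n\in T_n$.

As $T_n$ is closed under extensions, $U\in T_n$. So $U\subset L^n$ and $v\in L^n$. This completes both inductions. Since $L$ is a subalgebra that contains $V$, we get $L=M$, that is, $M^j\in T_j$ for every $j\ge0$.

**Step 5: split off the part of weight equal to the degree.** By (2) and Step 3,
$$M^j=\bigoplus_{k\ge j}M^j_{(k)},\qquad M^i_{(k)}M^j_{(l)}\subset M^{i+j}_{(k+l)},\qquad dM^j_{(k)}\subset M^{j+1}_{(k)}. \tag{3}$$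
Put
$$D=\bigoplus_jM^j_{(j)},\qquad I=\bigoplus_j\bigoplus_{k>j}M^j_{(k)},\qquad M=D\oplus I.$$
By (3), $D$ is a subalgebra. It consists of cocycles: $dM^j_{(j)}\subset M^{j+1}_{(j)}=0$, because $M^{j+1}$ has only weights $\ge j+1$. And $I$ is an ideal of the graded algebra $M$: if $k\ge i$ and $l>j$, then $k+l>i+j$.

**Step 6: map $M$ to its cohomology.** Define
$$q:M\longrightarrow D\longrightarrow H^*(M),$$
first the projection along $I$, then $z\mapsto[z]$. The first map is an algebra homomorphism since $D\cong M/I$; the second since $D$ is an algebra of cocycles. So $q$ is an algebra homomorphism. To be a cdga map to $(H^*(M),0)$ it must satisfy $q\circ d=0$. Let $x\in M^j_{(k)}$, so $dx\in M^{j+1}_{(k)}$. If $k=j$, then $dx=0$. If $k=j+1$, then $dx\in D$ and $q(dx)=[dx]=0$. If $k>j+1$, then $dx\in I$ and $q(dx)=0$.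

**Step 7: $q$ is a quasi-isomorphism.** We show that it induces the identity on cohomology. Let $z\in Z^j$ and write $z=\sum_{k\ge j}z_{(k)}$ with $z_{(k)}\in M^j_{(k)}$. Since $d$ preserves weights, each $z_{(k)}$ is a cocycle. If $k\ne j$, the class $[z_{(k)}]$ is killed by a power of $t-\lambda^k$ and, by hypothesis, by $t-\lambda^j$. These polynomials are coprime, so $[z_{(k)}]=0$. Hence $[z]=[z_{(j)}]=q(z)$.

The zigzag $A\xleftarrow{\ \rho\ }M\xrightarrow{\ q\ }(H^*(M),0)\cong(H^*(A),0)$ shows that $A$ is formal. $\square$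

*What happens for $N=\Lambda(x,y,z)$.* Take $\lambda\ne0,\pm1$ and the endomorphism $\psi$ of $N$ from before. Here $x,y$ have weight $1$ and $z$ has weight $2$, so all weights are at least the degree and $N=L$. Step 4 goes through: its second layer only needs $H^n(N)\in T_n$, and the weights $1,3,4$ of $H^1,H^2,H^3$ satisfy this. Steps 5 and 6 go through as well, with $D=\Lambda(x,y)$, and $q(dz)=[xy]=0$. What fails is Step 7, and only that: $[xz]$ has degree $2$ and weight $3$, so $xz\in I$ and $q(xz)=0$, although $[xz]\ne0$. So Step 4 uses only "weight at least degree" on cohomology, and the equality is needed at the end.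

## Theorem A and Theorem B(1)

*Proof of B(1).* Apply Proposition 3 to $A=A_{PL}(X)$ and $\psi=A_{PL}(f)$. By the natural isomorphism $H^*(A_{PL}(X))\cong H^*(X,\mathbb Q)$ we have $H^0(A)=\mathbb Q$, as $X$ is connected, and $H^k(\psi)=\lambda^k$. $\blacksquare$

*Proof of Theorem A.* Let $X=K(P\Sigma_n,1)$. The endomorphism $\varphi_2$ of Lemma 1 is induced by a map $f:X\to X$, and by Lemma 2, $f^*=2^k$ on $H^k(X,\mathbb Q)$ for all $k$. Apply B(1) with $\lambda=2$. $\blacksquare$

## Adding signed permutations: Theorem B(2)

Let $w$ be a signed permutation, $w(x_i)=x_{\sigma(i)}^{\varepsilon_i}$ with $\varepsilon_i=\pm1$.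

**Step 1: $P\Sigma_n$ and $W$ form a semidirect product inside $\mathrm{Aut}(F_n)$.** We compute
$$w\alpha_{ij}w^{-1}(x_{\sigma(i)})=w\alpha_{ij}(x_i^{\varepsilon_i})=w(x_jx_i^{\varepsilon_i}x_j^{-1})=x_{\sigma(j)}^{\varepsilon_j}\,x_{\sigma(i)}\,x_{\sigma(j)}^{-\varepsilon_j},$$
and $w\alpha_{ij}w^{-1}$ fixes $x_{\sigma(k)}$ for $k\ne i$. So $w\alpha_{ij}w^{-1}=\alpha_{\sigma(i)\sigma(j)}^{\varepsilon_j}$, and $W$ normalizes $P\Sigma_n$. Since $P\Sigma_n$ acts trivially on $F_n^{ab}$ and a nontrivial signed permutation does not, $W\cap P\Sigma_n=1$.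

**Step 2: extend $\varphi_m$ to $G$.** For this $\varphi_m$ must commute with conjugation by $w$. Both $wf_m$ and $f_mw$ send $x_i$ to $x_{\sigma(i)}^{m\varepsilon_i}$, so $wf_m=f_mw$, and likewise for $w^{-1}$. For $\beta\in P\Sigma_n$,
$$w\varphi_m(\beta)w^{-1}f_m=w\varphi_m(\beta)f_mw^{-1}=wf_m\beta w^{-1}=f_m\,w\beta w^{-1}.$$
By uniqueness in Lemma 1, $\varphi_m(w\beta w^{-1})=w\varphi_m(\beta)w^{-1}$. Define $\Phi(\beta w)=\varphi_m(\beta)w$. Since $(\beta w)(\beta'w')=\beta(w\beta'w^{-1})\,ww'$, we get
$$\Phi(\beta w\beta'w')=\varphi_m(\beta)\,w\varphi_m(\beta')w^{-1}\,ww'=\Phi(\beta w)\Phi(\beta'w').$$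
So $\Phi$ is an endomorphism of $G$ that extends $\varphi_m$.

**Step 3: compute $\Phi^*$.** The group $W$ is finite, so $P\Sigma_n$ has finite index in $G$, and by transfer the restriction $r:H^*(G,\mathbb Q)\to H^*(P\Sigma_n,\mathbb Q)$ is injective. As $\Phi$ extends $\varphi_m$, $r\Phi^*=\varphi_m^*r$. For $h\in H^k(G,\mathbb Q)$ Lemma 2 gives $r(\Phi^*h)=m^kr(h)$, so $\Phi^*h=m^kh$. Now B(1) applies with $\lambda=m\ge2$. $\blacksquare$

## Dividing by inner automorphisms: Theorem B(3)

**Step 1: $\varphi_m$ descends to $OP\Sigma_n$.** We have $c_{x_k}=\prod_{i\ne k}\alpha_{ik}$ (the factors commute), so $\mathrm{Inn}(F_n)\subset P\Sigma_n$. For $x\in F_n$, $c_{f_m(w)}(f_m(x))=f_m(wxw^{-1})$, that is, $c_{f_m(w)}f_m=f_mc_w$. By uniqueness $\varphi_m(c_w)=c_{f_m(w)}$. So $\varphi_m$ preserves $\mathrm{Inn}(F_n)$, which is isomorphic to $F_n$ as $n\ge2$, and induces an endomorphism $\bar\varphi_m$ of $OP\Sigma_n$.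

**Step 2: $H^*(P\Sigma_n,\mathbb Q)\to H^*(\mathrm{Inn}(F_n),\mathbb Q)$ is onto.** This is the input for Leray–Hirsch. For $i\ne j$ and $\beta(x_i)=w_ix_iw_i^{-1}$ let $a_{ij}(\beta)$ be the exponent sum of $x_j$ in $w_i$. It is well defined, since $w_i$ is unique up to right multiplication by powers of $x_i$ (the centralizer of $x_i$), and $j\ne i$. It is a homomorphism: if $\beta'(x_i)=v_ix_iv_i^{-1}$, then $\beta\beta'(x_i)$ is the conjugate of $x_i$ by $\beta(v_i)w_i$, and $\beta$ acts trivially on $F_n^{ab}$, so $a_{ij}(\beta\beta')=a_{ij}(\beta')+a_{ij}(\beta)$. For $\beta=c_w$ we may take $w_i=w$, so $a_{ij}(c_w)$ is the exponent sum of $x_j$ in $w$. Thus $a_{ij}$ restricts on $\mathrm{Inn}(F_n)\cong F_n$ to the class dual to $x_j$. As $n\ge2$, each $j$ has some $i\neq j$, so the restriction is onto in degree $1$. In degree $0$ this is clear, and $H^{\ge2}(F_n,\mathbb Q)=0$.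

**Step 3: $\bar\varphi_m^*$ on cohomology.** Consider the fibration $K(F_n,1)\to K(P\Sigma_n,1)\xrightarrow{p}K(OP\Sigma_n,1)$. By Step 2 and the Leray–Hirsch theorem,
$$H^*(P\Sigma_n,\mathbb Q)\text{ is a free }H^*(OP\Sigma_n,\mathbb Q)\text{-module on }1\text{ and lifts of a basis of }H^1(F_n,\mathbb Q). \tag{4}$$
In particular $p^*$ is injective. Since $p^*\bar\varphi_m^*=\varphi_m^*p^*$, Lemma 2 gives $p^*(\bar\varphi_m^*h)=m^kp^*h$ for $h\in H^k(OP\Sigma_n,\mathbb Q)$, so $\bar\varphi_m^*h=m^kh$. Now apply B(1). $\blacksquare$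

## Which $K(P\Sigma_n,1)$ are rational $K(\pi,1)$ spaces: Theorem B(4)

**Step 1: reduce to Koszulness.** By Theorem A, $K(P\Sigma_n,1)$ is formal. It has finite Betti numbers: $\dim H^1\le n(n-1)$, and $H^*$ is generated by $H^1$, so it is a quotient of a finite-dimensional exterior algebra. By (F5) it is a rational $K(\pi,1)$ if and only if $H^*(P\Sigma_n,\mathbb Q)$ is Koszul. Note that (F5) may be used only because formality is already known.

**Step 2: $n\ge4$ and $n=2$.** For $n\ge4$ the algebra is not Koszul by (F3), so $K(P\Sigma_n,1)$ is not a rational $K(\pi,1)$. For $n=2$ we saw that $P\Sigma_2\cong F_2$ and that its cohomology, with zero products in positive degrees, is Koszul.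

**Step 3: the additive structure of $H^*(P\Sigma_3,\mathbb Q)$.** By McCool's presentation (*On basis-conjugating automorphisms of free groups*, Canad. J. Math. 38 (1986)), $P\Sigma_3$ has generators $\alpha_{ij}$ and relations
$$[\alpha_{ik},\alpha_{jk}]=1,\qquad[\alpha_{ij},\alpha_{ik}\alpha_{jk}]=1\qquad\text{for }\{i,j,k\}=\{1,2,3\}.$$
The group $\mathrm{Inn}(F_3)$ is generated by the $c_{x_k}=\alpha_{ik}\alpha_{jk}$, so $OP\Sigma_3$ is obtained by adding the relations $\alpha_{ik}\alpha_{jk}=1$ for $k=1,2,3$. Given these, $\alpha_{jk}=\alpha_{ik}^{-1}$ and both families of McCool relations are consequences. What is left is six generators, identified in three pairs of inverses: $OP\Sigma_3$ is free of rank $3$.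

Let $b_1,b_2,b_3$ be the images under $p^*$ of a basis of $H^1(OP\Sigma_3,\mathbb Q)$, and let $a_1,a_2,a_3\in H^1(P\Sigma_3,\mathbb Q)$ restrict to a basis of $H^1(F_3,\mathbb Q)$. By (4), $H:=H^*(P\Sigma_3,\mathbb Q)$ has basis
$$1,\quad a_k,\quad b_l,\quad a_kb_l\qquad(1\le k,l\le3),$$
so its dimensions in degrees $0,1,2$ are $1,6,9$, and $H^{\ge3}=0$.

**Step 4: a quadratic Gröbner basis for $n=3$.** Let $E$ be the exterior algebra on the $a_k,b_l$. By Step 3, $H=E/J$ for an ideal $J$. Since $H^2(OP\Sigma_3,\mathbb Q)=0$, and since $a_ia_j\in H^2$ is a combination of the $a_kb_l$, the ideal $J$ contains elements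
$$b_ib_j,\qquad a_ia_j-\sum_{k,l}c_{ij}^{kl}a_kb_l\qquad(i<j).$$
Order monomials by degree, then by the number of $a$'s, then lexicographically. The initial monomials of these elements are $b_ib_j$ and $a_ia_j$, because $a_ia_j$ has two $a$'s and $a_kb_l$ has one. A monomial divisible by none of them has at most one $a$ and at most one $b$, so it is one of $1,a_k,b_l,a_kb_l$. There are $1,6,9$ of these in degrees $0,1,2$, exactly $\dim H$ in each degree. On the other hand, the monomials outside the initial ideal of $J$ form a basis of $E/J=H$. So the initial ideal, which contains all $b_ib_j$ and $a_ia_j$, can contain no further monomial outside the ideal that these generate. Hence it is generated by these quadratic monomials, that is, $J$ has a quadratic Gröbner basis. Therefore $H$ is Koszul (Yuzvinsky, *Orlik–Solomon algebras in algebra and topology*, Russian Math. Surveys 56 (2001); this is Priddy's PBW criterion). By Step 1, $K(P\Sigma_3,1)$ is a rational $K(\pi,1)$. $\blacksquare$
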